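# Coloring from random lists when each palette has degree-plus-one colors

## 1. Clusters: near-cliques with a nearly common palette

Throughout, $G$ is a simple graph on a vertex set $V$ with $n=|V|$. We write $N(v)$ for the neighborhood of $v$, $N[v]=N(v)\cup\{v\}$, and $d_v=|N(v)|$. Every vertex $v$ carries a finite set $S_v$ of colors, its *palette*. All logarithms are natural.

The proof turns on the following object.

**Definition 1 (cluster).** Let $\eta>0$. An *$\eta$-cluster* is a set $K\subseteq V$ such that, writing $k=|K|$ and $d_K(v)=|N(v)\cap K|$,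
$$d_K(v)\ge(1-\eta)k\quad\text{and}\quad d_v\le(1+\eta)k\qquad(v\in K),$$
$$|S_v\cap S_w|\ge(1-\eta)k\qquad(v,w\in K).$$

So a cluster is almost a clique, almost without edges leaving it, and (when palettes have $d_v+1$ colors) its vertices have almost the same palette. The simplest example is a component $K_k$ of $G$ in which every palette is $[k]=\{1,\dots,k\}$. It is an $\eta$-cluster once $k-1\ge(1-\eta)k$, that is, once $\eta k\ge1$. Two more examples will be used later. The first is $K_k$ minus a perfect matching ($k$ even) with all palettes $[k-1]$. Here $d_K(v)=k-2$ and $|S_v\cap S_w|=k-1$, so it is a cluster once $\eta k\ge2$. The second is $K_k$ with $S_v=[k-1]\cup\{a_v\}$, where the $a_v$ are distinct new colors. Here $|S_v\cap S_w|\ge k-1$, so again $\eta k\ge1$ suffices.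

Clusters are detected vertex by vertex.

**Definition 2 (friends, good vertices).** Let $0<\kappa<1$. A neighbor $w$ of $v$ is a *$\kappa$-friend* of $v$ if
$$|N(w)\cap N(v)|\ge(1-\kappa)d_v,\qquad d_w\le(1+\kappa)d_v,\qquad |S_w\cap S_v|\ge(1-\kappa)d_v .$$
The vertex $v$ is *$\kappa$-good* if at least $(1-\kappa)d_v$ of its neighbors are $\kappa$-friends of $v$.

In a component $K_{d+1}$ with a common palette $[d+1]$, two vertices have $d-1$ common neighbors, so every vertex is $\kappa$-good once $\kappa d\ge1$. In $K_{d,d}$ with $d\ge 1$, adjacent vertices have no common neighbor, so there are no friends and no good vertices, whatever the palettes are. In $K_{d+1}$, $d\ge1$, with pairwise disjoint palettes there are no friends either, this time because of the third condition.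

What are clusters for? We shall color $G$ from random lists. The graph splits into clusters and a rest without good vertices. On the rest, lists of length $\gamma\log n$ suffice for *any* constant $\gamma>0$. Inside a cluster, a coupon-collector effect forces the constant $1$ in front of $\log n$, and a matching argument attains it.

## 2. The palette sparsification question

Given the palettes and an integer $\ell$ with $|S_v|\ge\ell$ for all $v$, choose for each $v$ a list $L_v$ uniformly at random among the $\ell$-subsets of $S_v$, independently for different $v$. An *$L$-coloring* is a proper coloring $\sigma$ of $V$ with $\sigma_v\in L_v$ for all $v$; $G$ is *$L$-colorable* if there is one. With high probability (w.h.p.) means with probability tending to $1$ as $n\to\infty$. Expressions like $\ell=(1+\varepsilon)\log n$ are rounded to an integer, say up.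

If $|S_v|=d_v+1$, then $G$ can be colored from the full palettes: color greedily, since $v$ has at most $d_v$ colored neighbors. How short can random lists be so that $G$ is still $L$-colorable w.h.p.? For context, two facts. For fixed $\delta>0$, if all degrees are at most $D$, $|S_v|=D+1$ for all $v$ and $\ell=(1+\delta)\log n$, then $G$ is $L$-colorable w.h.p. By Alon and Assadi, the same conclusion holds if $|S_v|=(1+\varepsilon)d_v$ and $\ell=C_\varepsilon\log n$, and also if $S_v=[d_v+1]$ and $\ell=C\log n$, for suitable constants. Jeff Kahn and Charles Kenney, "Asymptotics for Palette Sparsification from Variable Lists", arXiv:2407.07928 (2024), is the source of the following conjecture: *for fixed $\varepsilon>0$, if $|S_v|=d_v+1$ for all $v$ and $\ell=(1+\varepsilon)\log n$, then $G$ is $L$-colorable w.h.p.* The conjecture is true: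

**Theorem 1.** For every $\varepsilon\in(0,1]$ there is $\ell_0(\varepsilon)$ such that: if $\ell\ge\ell_0$, $n\le e^{\ell/(1+\varepsilon)}$ and $|S_v|=d_v+1\ge\ell$ for all $v$, then $\Pr(G\text{ is not }L\text{-colorable})\le e^{-\varepsilon\ell/4}$.

With $\ell=\lceil(1+\varepsilon)\log n\rceil$ we have $n\le e^{\ell/(1+\varepsilon)}$ and $\ell\to\infty$, which gives the conjecture. If $\varepsilon>1$, apply the theorem with $\varepsilon=1$; if $\ell$ is rounded down, apply it with $\varepsilon/2$. There are three complements.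

**Theorem 2 (range).** The bound of Theorem 1 also holds if $|S_v|\ge d_v+1$ (arbitrary sizes) and $L_v$ is a uniform $\min(\ell,|S_v|)$-subset of $S_v$; no lower bound on degrees is needed.

**Theorem 3 (only near-cliques need the sharp constant).** For all $\gamma>0$ and $0<\kappa\le10^{-3}$: if $|S_v|=d_v+1\ge\ell$ for all $v$, no vertex is $\kappa$-good, and $\ell\ge\gamma\log n$, then $G$ is $L$-colorable w.h.p.

**Proposition 4 (sharpness).** For fixed $0<\varepsilon<1$ and $\ell=\lfloor(1-\varepsilon)\log n\rfloor$ there are $G,S$ with $|S_v|=d_v+1$ for which $G$ is w.h.p. not $L$-colorable.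

Let us do the simplest cases by hand. If $d_v+1=\ell$ for all $v$, then $L_v=S_v$ and greedy coloring works with certainty. Next take $G=K_k$ with all palettes $[k]$ and $\ell<k$. A coloring must use each of the $k$ colors exactly once, so it is a perfect matching in the bipartite graph between vertices and colors in which $v\sim c$ iff $c\in L_v$. Every vertex has degree $\ell$ there, but a color may have degree $0$. A given color is in no list with probability $(1-\ell/k)^k$, about $e^{-\ell}$ when $k$ is much larger than $\ell^2$. With $n/k$ disjoint copies there are $n$ pairs (copy, color), so about $ne^{-\ell}$ missing colors are expected. This suggests the threshold $\ell\approx\log n$, and it proves sharpness.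

**Proof of Proposition 4.** Let $k=\lceil\log^2n\rceil$, and let $G$ consist of $\lfloor n/k\rfloor-1$ disjoint copies of $K_k$ and one clique on the remaining vertices, of which there are at least $k$ and fewer than $2k$. Let $S_v=[d_v+1]$. A copy of $K_k$ is not $L$-colorable if color $1$ is in none of its lists. Since $1-x\ge e^{-x-x^2}$ for $0\le x\le\frac12$, and $\ell^2/k\le1$, this has probability
$$(1-\ell/k)^k\ge e^{-\ell-\ell^2/k}\ge e^{-1}n^{-(1-\varepsilon)} .$$
The copies are independent, and the expected number of copies missing color $1$ is at least $(n/k-2)e^{-1}n^{-(1-\varepsilon)}\ge n^{\varepsilon-o(1)}\to\infty$. The probability that no copy misses color $1$ is at most $\exp(-\text{this expectation})\to0$. $\square$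

What about greedy coloring from the lists? In $K_k$ with palettes $[k]$, when the last vertex is reached exactly one color is unused, and its list contains that color only with probability $\ell/k$. So the choices must be coordinated: by Hall's theorem inside clusters, and by a theorem on independent transversals elsewhere.

## 3. Theorem 1 from three statements

From now on through Section 12 we assume $|S_v|=d_v+1\ge\ell$ for all $v$, so all degrees are at least $\ell-1\ge\ell/2$. "For $\ell$ large" means: $\ell$ is at least a number depending only on the constants fixed so far. The three statements are these.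

**Lemma 5 (decomposition).** If $\kappa\le10^{-3}$, $40\kappa\le\eta$ and $\ell$ is large, there are pairwise disjoint $\eta$-clusters covering all $\kappa$-good vertices.

**Lemma 6 (one cluster).** For every $\theta\in(0,1/100]$ there are $\eta>0$ and $\ell_1$ such that the following holds. Let $\ell\ge\ell_1$, let $K$ be an $\eta$-cluster with $k=|K|\le e^\ell$, and let $T_v\subseteq S_v$ ($v\in K$) be fixed sets with $|T_v|\ge d_K(v)+1$. Then with probability at least $1-ke^{-(1-5\theta)\ell}$, $G[K]$ has a proper coloring with $\sigma_v\in L_v\cap T_v$ for all $v\in K$.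

**Proposition 7 (away from good vertices).** For $0<\kappa\le10^{-3}$ and $\beta\ge1$ there is $\ell_2$ such that: if $\ell\ge\ell_2$, $n\le e^{\beta\ell}$, $|S_v|=d_v+1\ge\ell$ for all $v$, and $V^*\subseteq V$ contains no $\kappa$-good vertex, then $G[V^*]$ is $L$-colorable with probability at least $1-e^{-\beta\ell/2}$. (Goodness and $d_v$ refer to $G$.)

**Proof of Theorem 1 from these.** We color the rest first and the clusters last. The order matters for one reason: whatever has been colored outside $K$, a vertex $v\in K$ has lost at most $d_v-d_K(v)$ colors, and Lemma 6 allows an arbitrary loss of that size.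

Let $\theta=\varepsilon/100$, take $\eta$ from Lemma 6, and let $\kappa=\min(10^{-3},\eta/40)$. Let $K_1,K_2,\dots$ be the clusters of Lemma 5 and $V^*=V\setminus\bigcup_iK_i$; this set contains no $\kappa$-good vertex. The clusters depend on $G$ and the palettes only, not on the lists. As $n\le e^{\ell}$, Proposition 7 with $\beta=1$ says that $G[V^*]$ is $L$-colorable except with probability at most $e^{-\ell/2}$. Fix such a coloring as a function of $(L_v)_{v\in V^*}$.

Now treat $K_1,K_2,\dots$ in turn. When $K=K_i$ is treated, let $T_v$ ($v\in K$) be $S_v$ minus the colors of the already colored neighbors of $v$. These all lie outside $K$, so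
$$|T_v|\ge(d_v+1)-(d_v-d_K(v))=d_K(v)+1 .$$
The colorings made so far depend only on lists outside $K$, so the lists on $K$ are independent of the past. Lemma 6, applied conditionally on the past, extends the coloring to $K$ except with probability at most $|K|e^{-(1-5\theta)\ell}$. We have $\sum_i|K_i|\le n\le e^{\ell/(1+\varepsilon)}$, and $\frac1{1+\varepsilon}\le1-\frac\varepsilon2$ because $(1-\frac\varepsilon2)(1+\varepsilon)=1+\frac\varepsilon2-\frac{\varepsilon^2}2\ge1$. With $5\theta=\varepsilon/20$ the total failure probability is at most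
$$e^{-\ell/2}+e^{\ell(1-\varepsilon/2)-\ell(1-\varepsilon/20)}=e^{-\ell/2}+e^{-9\varepsilon\ell/20}\le e^{-\varepsilon\ell/4}$$
for $\ell\ge\ell_0(\varepsilon)$. $\square$

It remains to prove Lemmas 5 and 6 and Proposition 7.

## 4. Uniform subsets, bounded differences, the Local Lemma, independent transversals

**(T1) Uniform subsets.** Let $L$ be a uniform $m$-subset of a finite set $S$. By Hoeffding (1963, Thm 4), for every $f:S\to\mathbb R$ and all real $s$,
$$\mathbb E\,e^{s\sum_{c\in L}f(c)}\le\Big(\frac1{|S|}\sum_{c\in S}e^{sf(c)}\Big)^m .\qquad(1)$$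
We use the following consequences.

(a) For $Z\subseteq S$: $\Pr(L\cap Z=\emptyset)\le(1-|Z|/|S|)^m\le e^{-m|Z|/|S|}$. (Let $f=1_Z$ and $s\to-\infty$.)

(b) For $Z\subseteq S$ and real $t>0$: $\Pr(|L\cap Z|\ge t)\le\big(\frac{em|Z|}{t|S|}\big)^t$ whenever the base is at most $1$. Indeed let $T=\lceil t\rceil$. The expected number of $T$-subsets of $L\cap Z$ is $\binom mT\prod_{i<T}\frac{|Z|-i}{|S|-i}\le\binom mT\big(\frac{|Z|}{|S|}\big)^T\le\big(\frac{em|Z|}{T|S|}\big)^T$ (if $|Z|<T$ it is $0$). Replacing $T$ by $t$ in the base increases it, and since the base stays at most $1$, so does replacing the exponent.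

(c) $\mathbb E\,e^{s|L\cap Z|}\le\big(1+(e^s-1)\frac{|Z|}{|S|}\big)^m\le\exp\big((e^s-1)\frac{m|Z|}{|S|}\big)$. Hence if $X$ is a sum of independent variables of this kind, with mean $\mu\le\mu^+$, then $\mathbb Ee^{sX}\le\exp((e^s-1)\mu)$, and the usual Chernoff bounds follow:
$$\Pr(X\ge(1+\zeta)\mu^+)\le e^{-\zeta^2\mu^+/3}\ (0<\zeta\le1),\quad \Pr(X\ge2\mu^+)\le(e/4)^{\mu^+},\quad\Pr(X\le\mu/2)\le e^{-\mu/8}.$$
(Take $e^s=1+\zeta$, $e^s=2$, $e^s=\frac12$; in the last case one gets $e^{-\mu(1-\log2)/2}$ and $(1-\log 2)/2>1/8$.)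

(d) If $0\le f\le b$ has average at most $a$ on $S$, then $\Pr(\sum_{c\in L}f(c)\ge ma+u)\le e^{-2u^2/(mb^2)}$ for $u\ge0$. (Bound the average of $e^{sf}$ by $e^{sa+s^2b^2/8}$ for $s\ge0$, Hoeffding's lemma, and take $s=4u/(mb^2)$.)

**(T2) McDiarmid's inequality.** If $X$ is a function of $N$ independent variables and changing one variable changes $X$ by at most $2$, then $\Pr(X\le\mathbb EX-u)\le e^{-u^2/(2N)}$.

**(T3) Asymmetric Lovász Local Lemma.** Let events $\mathcal E_i$ be determined by independent variables. If there are $x_i\in(0,1)$ with $\Pr(\mathcal E_i)\le x_i\prod(1-x_j)$, the product over all $j\ne i$ such that $\mathcal E_j$ shares a variable with $\mathcal E_i$, then with positive probability no $\mathcal E_i$ occurs.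

**(T4) Independent transversals.** Let the vertex set of a graph $H$ be partitioned into parts. A *transversal* contains one vertex from each part. The *local degrees* are the numbers of neighbors of a vertex in a single other part. List coloring is an example: given lists $L_v$, let $H$ have the vertices $(v,c)$ with $c\in L_v$, the edges $(v,c)(w,c)$ with $vw\in E(G)$, and the parts $\{v\}\times L_v$. An independent transversal is exactly a coloring from the lists, and all local degrees are at most $1$. We use the following theorem from Kang–Kelly, *Colorings, transversals, and local sparsity*, Random Structures Algorithms 61 (2022); see also Glock–Sudakov, *An average degree condition for independent transversals*, JCTB 154 (2022). For any function $\mu(d)=o(d)$ there is $\lambda(d)=d+o(d)$ (as $d\to\infty$) such that: if the parts have size at least $\lambda(d)$, for each part the average over its vertices of the degree to other parts is at most $d$, and every vertex has at most $\mu(d)$ neighbors in any single other part, then there is a transversal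 of the parts that is independent in $H$.

We need this only with $\mu\equiv1$: *for every $\rho>0$ there is $p_0$ such that parts of size $p\ge p_0$, part-average degrees at most $(1-\rho)p$ and local degrees at most $1$ give an independent transversal.* Take $d=\lceil(1-\rho)p\rceil$. For $p$ large, $\lambda(d)\le(1+\frac\rho2)d\le(1+\frac\rho2)((1-\rho)p+1)\le p$, since $(1+\frac\rho2)(1-\rho)<1$. (We may assume $\rho<1$.)

## 5. Good vertices fall into disjoint clusters

**Proof of Lemma 5.** For a good vertex $v$ let $F_v\subseteq N(v)$ be its set of $\kappa$-friends, so $|F_v|\ge(1-\kappa)d_v$. Take a maximal family $v_1,\dots,v_s$ of good vertices whose sets $F_i:=F_{v_i}$ are pairwise disjoint. Put $d_i=d_{v_i}$ and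
$$K_i=\{u:\ |N(u)\cap N(v_i)|\ge(1-10\kappa)d_i,\ \ d_u\le(1+10\kappa)d_i,\ \ |S_u\cap S_{v_i}|\ge(1-10\kappa)d_i\}.$$
The definition of a friend, with $\kappa$ relaxed to $10\kappa$, shows $F_i\cup\{v_i\}\subseteq K_i$.

**Step 1: each $K_i$ is an $\eta$-cluster.** Clearly $k:=|K_i|\ge|F_i|\ge(1-\kappa)d_i$. For the upper bound, count edges between $K_i$ and $F_i$. Since $F_i$ misses at most $\kappa d_i$ vertices of $N(v_i)$, each $u\in K_i$ has at least $(1-11\kappa)d_i$ neighbors in $F_i$. On the other hand $\sum_{w\in F_i}d_w\le(1+\kappa)d_i^2$. Hence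
$$k\le\frac{1+\kappa}{1-11\kappa}d_i\le(1+13\kappa)d_i,$$
because $(1+13\kappa)(1-11\kappa)=1+2\kappa-143\kappa^2\ge1+\kappa$. For $u\in K_i$ this gives
$$d_{K_i}(u)\ge(1-11\kappa)d_i\ge\frac{1-11\kappa}{1+13\kappa}k\ge(1-25\kappa)k,\qquad d_u\le\frac{1+10\kappa}{1-\kappa}k\le(1+12\kappa)k .$$
For $u,w\in K_i$, both $S_u$ and $S_w$ contain almost all of $S_{v_i}$, a set of size $d_i+1$. So
$$|S_u\cap S_w|\ge2(1-10\kappa)d_i-(d_i+1)=(1-20\kappa)d_i-1\ge(1-33\kappa)k-1\ge(1-40\kappa)k,$$
the last step for $\ell$ large. As $40\kappa\le\eta$, $K_i$ is an $\eta$-cluster.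

**Step 2: the $K_i$ are disjoint.** Suppose $u\in K_i\cap K_j$ with $i\ne j$. Then $N(u)$ contains at least $(1-11\kappa)d_i$ elements of $F_i$ and at least $(1-11\kappa)d_j$ elements of $F_j$, and $F_i\cap F_j=\emptyset$. So $d_u\ge2(1-11\kappa)\min(d_i,d_j)>(1+10\kappa)\min(d_i,d_j)\ge d_u$, a contradiction.

**Step 3: every good vertex is covered.** Let $u$ be good and not among the $v_i$. By maximality some $F_i$ meets $F_u$; let $w\in F_u\cap F_i$ and write $d'=d_u$, $d=d_i$, $v=v_i$. Since $w$ is a friend of both $u$ and $v$,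
$$(1-\kappa)d\le d_w\le(1+\kappa)d',\qquad(1-\kappa)d'\le d_w\le(1+\kappa)d ,$$
where the lower bounds come from the common neighborhoods. So $d'\le\frac{1+\kappa}{1-\kappa}d\le(1+3\kappa)d$. Inside $N(w)$ the sets $N(u)$ and $N(v)$ overlap:
$$|N(u)\cap N(v)|\ge(1-\kappa)d'+(1-\kappa)d-d_w\ge(1-\kappa)d-2\kappa d'\ge(1-4\kappa)d .$$
In the same way, inside $S_w$ we get $|S_u\cap S_v|\ge(1-\kappa)(d+d')-(d_w+1)\ge(1-4\kappa)d-1\ge(1-5\kappa)d$. So $u\in K_i$. $\square$

## 6. Coloring one cluster with failure probability near $ke^{-\ell}$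

We prove Lemma 6. In the basic example $K_k$, $T_v=[k]$, we want a perfect matching between vertices and colors. In general such a matching need not exist, for two reasons, shown by the other two examples of Section 1.

In $K_k$ minus a perfect matching with $T_v=[k-1]$ there are $k$ vertices and only $k-1$ colors, so some nonadjacent pair must share a color. In $K_k$ with $T_v=[k-1]\cup\{a_v\}$ there are only $k-1$ common colors, so some vertex must use its private color $a_v$. No vertex has its private color in its list with probability $(1-\ell/k)^k$, again of order $e^{-\ell}$ for large $k$, so this event must be bounded with the right constant in the exponent. The plan is: first give colors to nonadjacent pairs using a small part of the lists; then give rare colors to exactly as many vertices as needed; then match the remaining vertices to the remaining common colors.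

**Constants.** Fix $\zeta>0$ with
$$\zeta\le\theta/1000,\qquad\zeta\le\tfrac{\theta}{9e}e^{-3/\theta},\qquad9\zeta\le e^{-6},\qquad\text{and let}\quad\eta=\zeta^2/9 .$$
Since $\ell-1\le d_v\le(1+\eta)k$, we have $k\ge(\ell-1)/(1+\eta)\ge\ell/2$, so $k$ is large when $\ell$ is.

**Step 0: common colors and the number $t$.** The purpose is to separate the colors available to almost all of $K$ from the rare ones, and to decide how many colors to repeat. We have
$$|S_v|\le(1+\eta)k+1\le(1+2\eta)k,\qquad|T_v|\ge(1-\eta)k .$$
Hence $|S_v\setminus T_v|\le3\eta k$, so $|T_v\cap T_w|\ge(1-\eta)k-6\eta k=(1-7\eta)k$, and $|T_w\setminus T_v|\le(1+2\eta)k-(1-7\eta)k=9\eta k$. Let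
$$m(c)=|\{v\in K:c\in T_v\}|,\qquad C_0=\{c:m(c)\ge(1-\zeta)k\}.$$
For $w\in K$, $\sum_{c\in T_w}(k-m(c))=\sum_{v\in K}|T_w\setminus T_v|\le9\eta k^2$. Each color of $T_w\setminus C_0$ contributes more than $\zeta k$, so there are at most $9\eta k/\zeta=\zeta k$ of them, and
$$|T_w\cap C_0|\ge(1-2\zeta)k\qquad(w\in K).\qquad(2)$$
Also $(1-\zeta)k|C_0|\le\sum_cm(c)=\sum_v|T_v|\le(1+2\eta)k^2$, so $|C_0|\le(1+2\zeta)k$.

Let $\bar d(v)=k-1-d_K(v)$, the number of non-neighbors of $v$ in $K\setminus\{v\}$. Then $\bar d(v)\le\eta k$ and $|T_v|\ge k-\bar d(v)$. Let $t\ge0$ be the least integer with $|\{v\in K:\bar d(v)>t\}|\le\zeta k$; then $t\le\eta k$. In the example $K_k$ minus a perfect matching all $\bar d(v)=1$, so $t=1$.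

Let $a=\lceil\theta\ell\rceil$ and split each list at random as $L_v=L_v^a\cup L_v^b$ with $|L_v^a|=a$. Thus $L_v^a$ is a uniform $a$-subset of $S_v$ and, given it, $L_v^b$ is a uniform $(\ell-a)$-subset of $S_v\setminus L_v^a$. For $Z\subseteq S_v$,
$$\Pr(L_v\cap Z=\emptyset\mid L_v^a)\le e^{-(\ell-a)|Z|/|S_v|} .\qquad(3)$$
Indeed, the left side is $0$ if $Z\cap L_v^a\ne\emptyset$; otherwise $Z\subseteq S_v\setminus L_v^a$, and (T1a) applies in that set, whose size is at most $|S_v|$.

**Step 1: repeated colors.** We use only the short lists $L^a$ to color $t$ nonadjacent pairs.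

**Claim.** With probability at least $1-2e^{-2\ell}$ there are $t$ disjoint nonadjacent pairs $\{x_i,y_i\}\subseteq K$ and distinct colors $c_i\in C_0$ with $c_i\in L^a_{x_i}\cap T_{x_i}\cap L^a_{y_i}\cap T_{y_i}$.

Let $t\ge1$ (otherwise there is nothing to prove). By minimality of $t$, more than $\zeta k$ vertices have $\bar d(v)\ge t$, so the complement of $G[K]$ has at least $\zeta kt/2$ edges. It has a bipartite subgraph $H$, with parts $X\cup Y=K$, containing at least half of them: $e(H)\ge\zeta kt/4$. The maximum degree of $H$ is at most $\eta k$.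

Suppose the event of the claim fails. Consider systems (disjoint pairs, distinct colors) as in the claim in which all pairs are edges of $H$. A maximal such system has fewer than $t$ pairs. Let $W$ be its set of vertices and $U$ its set of colors, so $W\subseteq K$, $U\subseteq C_0$, $|W|\le2t$, $|U|\le t$. By maximality,

$(*)$ no edge $xy$ of $H-W$ has a color in $(L_x^a\cap T_x\cap L_y^a\cap T_y\cap C_0)\setminus U$.

The number of possible pairs $(W,U)$ is at most $(k+1)^{2t}(2k+1)^t\le(3k)^{3t}\le e^{4t\ell}$, using $k\le e^\ell$. So it suffices to show $\Pr(*)\le2e^{-6t\ell}$ for fixed $(W,U)$.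

Let $H'=H-W$. Then $e(H')\ge\zeta kt/4-2t\eta k\ge\zeta kt/8$, since $16\eta\le\zeta$. We thin $H'$ so that its degrees suit the short lists. Let $b=\lfloor k/(4a)\rfloor$. Since $k\ge\ell/2$ and $a\le2\theta\ell\le\ell/50$, we have $k/(4a)\ge 6$, so $b\ge2$ and $b\ge k/(8a)$. By König's edge-coloring theorem $H'$ is a union of at most $\eta k$ matchings. Let $H^*$ be the union of the $b$ largest of them, or $H'$ itself if there are at most $b$. Then $H^*$ has maximum degree at most $b$, and as $8a\eta\ge1$ for $\ell$ large,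
$$e^*:=e(H^*)\ge\frac{\zeta kt}8\min\Big(1,\frac b{\eta k}\Big)\ge\frac{\zeta kt}8\cdot\frac1{8a\eta}=\frac{\zeta kt}{64a\eta} .$$

For $xy\in E(H^*)$ let $R_{xy}=(T_x\cap T_y\cap C_0)\setminus U$. By (2) and $|C_0|\le(1+2\zeta)k$, $|R_{xy}|\ge2(1-2\zeta)k-(1+2\zeta)k-t\ge\frac34k$. For $y\in Y\setminus W$ put
$$Z_y=\bigcup_{x\in N_{H^*}(y)}(L_x^a\cap R_{xy}),$$
the colors that $y$ could share with an $H^*$-neighbor. We show that the $Z_y$ are large in total. Reveal $L_x^a$ for $x\in X\setminus W$ one at a time. When $x$ is treated let $Z_y^-$ be the current part of $Z_y$; always $|Z_y^-|\le ba\le k/4$. The increase of $\sum_y|Z_y|$ at $x$ is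
$$\Delta_x=\sum_{c\in L_x^a}g_x(c),\qquad g_x(c)=|\{y\in N_{H^*}(x):c\in R_{xy}\setminus Z_y^-\}|\in[0,b].$$
Let $D_x=\deg_{H^*}(x)$. For each $y\in N_{H^*}(x)$ at least $\frac34k-\frac14k=\frac12k$ colors of $S_x$ count, so the average of $g_x$ over $S_x$ is at least $D_x\frac{k/2}{(1+2\eta)k}\ge D_x/3$. By convexity $e^{-z}\le1-0.6z$ on $[0,1]$ (check $z=1$). So (1) with $f=g_x$, $s=-1/b$ gives
$$\mathbb E[e^{-\Delta_x/b}\mid\text{past}]\le\Big(1-0.6\frac{D_x}{3b}\Big)^a\le e^{-aD_x/(5b)} .$$
Multiplying over $x$, with $\sum_xD_x=e^*$, we get $\mathbb E\,e^{-\sum_y|Z_y|/b}\le e^{-ae^*/(5b)}$. By Markov's inequality, $\Pr(\sum_y|Z_y|\le ae^*/10)\le e^{-ae^*/(10b)}$.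

Given the $L_x^a$ with $x\in X\setminus W$, $(*)$ forces $L_y^a\cap Z_y=\emptyset$ for all $y\in Y\setminus W$. By (T1a) and $|S_y|\le2k$ this has probability at most $\prod_ye^{-a|Z_y|/(2k)}$. Together, using $b\le k/(4a)$ to compare the two terms,
$$\Pr(*)\le e^{-ae^*/(10b)}+e^{-a^2e^*/(20k)}\le2e^{-a^2e^*/(20k)}\le2\exp\Big(-\frac{a\zeta t}{1280\eta}\Big)\le2\exp\Big(-\frac{9\theta t\ell}{1280\zeta}\Big)\le2e^{-6t\ell},$$
where we used $a\ge\theta\ell$, $\eta=\zeta^2/9$ and $\zeta\le\theta/1000$. The union bound over $(W,U)$ gives $2e^{-2t\ell}\le2e^{-2\ell}$, which proves the claim.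

Give $x_i$ and $y_i$ the color $c_i$; the system is chosen as a function of $L^a$. Let $K'$ be the set of remaining vertices, $|K'|=k-2t$, and $C_1=C_0\setminus\{c_1,\dots,c_t\}$, $|C_1|=|C_0|-t$. The vertices of $K'$ will get distinct colors, none of them a $c_i$.

**Step 2: rare colors.** If there are more vertices in $K'$ than colors in $C_1$, the surplus must be colored outside $C_0$. Condition on $L^a$ and reveal $L_v^b\setminus C_0$ for $v\in K'$. First we check that this costs little of the lists. By (2), $|S_v\setminus C_0|\le(1+2\eta)k-(1-2\zeta)k\le3\zeta k$, and $|S_v|-a\ge k/3$. So (T1b) with $t=\theta\ell$ gives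
$$\Pr(|L_v^b\setminus C_0|\ge\theta\ell\mid L^a)\le\Big(\frac{e\ell\cdot3\zeta k}{\theta\ell\cdot k/3}\Big)^{\theta\ell}=(9e\zeta/\theta)^{\theta\ell}\le e^{-3\ell}.$$
Hence, except with probability at most $ke^{-3\ell}$,
$$|L_v^b\cap C_0|\ge s:=(1-3\theta)\ell\qquad\text{for all }v\in K' .\qquad(4)$$

Let $f=|K'|-|C_1|=k-t-|C_0|$; by (2), $f\le2\zeta k$. In the example with private colors, $t=0$, $C_0=[k-1]$ and $f=1$. If $f>0$ we look for $F\subseteq K'$ with $|F|=f$ whose vertices get distinct colors outside $C_0$. Let $P=\{v\in K':\bar d(v)\le t\}$, so $|P|\ge k-2t-\zeta k\ge(1-2\zeta)k$. For $v\in P$,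
$$|T_v\setminus C_0|\ge k-\bar d(v)-|C_0|\ge k-t-|C_0|=f .$$
This is where the choice of $t$ pays: the supply of rare colors at $v$ matches the demand.

Go through $P$ in a fixed order. When $i<f$ vertices have been matched, match the next $v$ to an unused color of $(L_v\cap T_v)\setminus C_0$ if there is one. At least $f-i$ colors of $T_v\setminus C_0$ are unused. So by (3), given $L^a$ and the lists of earlier vertices, the trial succeeds with probability at least $1-e^{-\lambda(f-i)}$, where $\lambda=\frac{\ell-a}{(1+2\eta)k}$.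

We compare with exponential variables. Let $E_1,\dots,E_f$ be independent, $E_i$ exponential with rate $\lambda i$. Since $\Pr(\lceil E_i\rceil>r)=e^{-\lambda ir}$, $\lceil E_i\rceil$ is geometric with success probability exactly $1-e^{-\lambda i}$. Realize each trial by an independent uniform variable: the trial succeeds iff the variable is at most the true conditional success probability. In a second process with the same variables, a trial succeeds iff the variable is at most the lower bound for the stage of that second process. By induction the true process is always at least as far advanced: if the stages agree, success in the second process implies success in the true one, and if the true one is ahead, it cannot be overtaken in one step. So the number of vertices needed is stochastically dominated by $\sum_{i=1}^f\lceil E_i\rceil\le f+\sum_{i=1}^fE_i$. By Rényi's representation $\sum_iE_i$ is distributed as the maximum of $f$ independent exponential variables of rate $\lambda$, which exceeds $x$ with probability at most $fe^{-\lambda x}$.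 Since $|P|-f\ge(1-4\zeta)k$ and $\ell-a\ge(1-2\theta)\ell$, the search fails with probability at most
$$fe^{-\lambda(|P|-f)}\le ke^{-(1-2\theta)(1-4\zeta)\ell/(1+2\eta)}\le ke^{-(1-3\theta)\ell}.$$

**Step 3: the remaining matching problem.** Let $K''=K'\setminus F$ if $f>0$ and $K''=K'$ otherwise. Let $C_2=C_1$ if $f\ge0$; if $f<0$ choose $C_2\subseteq C_1$, as a function of $L^a$, with $|C_2|=|K''|$. In all cases $|C_2|=|K''|=:q$. We have $q=|C_0|-t$ if $f>0$ and $q=k-2t$ otherwise, so $(1-3\zeta)k\le q\le k$. Moreover $|C_0\setminus C_2|\le3\zeta k$: it equals $t$ if $f\ge0$, and $|C_0|-(k-2t)\le2\zeta k+2t$ if $f<0$.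

Everything so far depends only on $L^a$ and the sets $L_v^b\setminus C_0$. Condition on these, with (4) holding. Then the sets $L_v^b\cap C_0$ ($v\in K''$) are independent, each uniform of a given size at least $s$ in $(S_v\setminus L_v^a)\cap C_0$. We want a perfect matching between $K''$ and $C_2$ in a bipartite graph $\mathcal B$, defined as follows.

- *Small case*, $k\le e^{\ell/10}$: $v\sim c$ iff $c\in L_v\cap T_v\cap C_2$, and $T_v^\circ:=T_v$.
- *Large case*, $k>e^{\ell/10}$: $v\sim c$ iff $c\in L_v^b\cap T_v\cap C_2$, and $T_v^\circ:=T_v\setminus L_v^a$. Here we also require $|\{v\in K:c\in L_v^a\}|\le\zeta k$ for all $c\in C_0$.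

The extra requirement is an event of $L^a$. As $a/|S_v|\le2\ell/k\le e^{-\ell/20}$ for $\ell$ large, it fails with probability at most $2k\cdot2^k(a/\min_v|S_v|)^{\zeta k}\le2k\,2^ke^{-\zeta k\ell/20}\le e^{-2\ell}$. It would be a bad requirement in the small case: if $G[K]=K_k$ and $S_v=[k]$, the expected number of $v$ with $c\in L_v^a$ is $a\ge\theta\ell$, which exceeds $\zeta k$ when $k<\theta\ell/\zeta$.

In both cases the following hold.

(i) For $Z\subseteq C_2$, $\Pr(N_{\mathcal B}(v)\cap Z=\emptyset)\le\big(1-\frac{|Z\cap T_v^\circ|}{(1+2\eta)k}\big)^s$. In the small case the probability is $0$ if $L_v^a$ meets $Z\cap T_v$; otherwise, and always in the large case, $Z\cap T_v^\circ\subseteq(S_v\setminus L_v^a)\cap C_0$ and (T1a) applies.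

(ii) $|T_v^\circ\cap C_2|\ge(1-6\zeta)k$ for $v\in K''$. By (2) we lose at most $3\zeta k$ in passing from $C_0$ to $C_2$ and, in the large case, $a\le\ell\le10\log k\le\zeta k$.

(iii) Each $c\in C_2$ lies in at least $(1-5\zeta)k$ of the sets $T_v^\circ$, $v\in K''$. From $m(c)\ge(1-\zeta)k$ we lose $|K\setminus K''|\le3\zeta k$ and, in the large case, $\zeta k$.

(iv) In the large case, for $Z\subseteq C_2$, $\Pr(|N_{\mathcal B}(v)\cap Z|\ge2)\le\binom\ell2\big(\frac{|Z|}{k/2}\big)^2\le(2\ell|Z|/k)^2$, because $|(S_v\setminus L_v^a)\cap C_0|\ge k/2$.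

**Step 4: Hall's condition.** Suppose $\mathcal B$ has no perfect matching. Take an inclusion-minimal $A\subseteq K''$ with $|N(A)|<|A|$; removing one vertex from $A$ shows $|N(A)|=|A|-1$. Either **(I)** $|A|\le(q+1)/2$, or **(II)** $|A|>(q+1)/2$. In case (II) the set $C_2\setminus N(A)$, of size $q-|A|+1\le(q+1)/2$, has all its neighbors in $K''\setminus A$, hence at most $q-|A|$ of them. Then take an inclusion-minimal $\mathcal G\subseteq C_2\setminus N(A)$ with $|N(\mathcal G)|<|\mathcal G|$. Again $|N(\mathcal G)|=|\mathcal G|-1$ and $|\mathcal G|\le(q+1)/2$. Moreover every $v\in N(\mathcal G)$ has at least two neighbors in $\mathcal G$: if it had only the neighbor $c$, then $|N(\mathcal G\setminus\{c\})|\le|\mathcal G|-2<|\mathcal G\setminus\{c\}|$, against minimality.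

*Case (I).* Let $|A|=j$ and $N(A)\subseteq B\subseteq C_2$ with $|B|=j-1$. If $j\le\zeta k$, then for $v\in A$ we have $|(T_v^\circ\cap C_2)\setminus B|\ge(1-7\zeta)k$. So by (i) the vertex has no neighbor outside $B$ with probability at most $\big(1-\frac{1-7\zeta}{1+2\eta}\big)^s\le(9\zeta)^s\le e^{-6s}\le e^{-3\ell}$. Choosing $A$ and $B$ in at most $k^{2j-1}$ ways, and using $k\le e^\ell$, the total is at most $\sum_{j\ge1}k^{2j-1}e^{-3\ell j}\le2ke^{-3\ell}$. If $j>\zeta k$, then $|(T_v^\circ\cap C_2)\setminus B|\ge(1-6\zeta)k-k/2\ge k/3$, the probability per vertex is at most $e^{-s/(3(1+2\eta))}\le e^{-\ell/4}$, and the total is at most $k4^ke^{-\zeta k\ell/4}\le e^{-2\ell}$ for $\ell$ large.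

*Case (II).* Let $|\mathcal G|=g$, $J=N(\mathcal G)$, $|J|=g-1$. No $v\in K''\setminus J$ has a neighbor in $\mathcal G$. By (iii), $\sum_{v\in K''\setminus J}|\mathcal G\cap T_v^\circ|\ge g((1-5\zeta)k-g)$, so for given $\mathcal G,J$ this has, by (i) and independence, probability at most
$$\exp\Big(-\frac{s\,g\,((1-5\zeta)k-g)}{(1+2\eta)k}\Big).\qquad(5)$$
For $\zeta k<g\le(q+1)/2$ this is at most $e^{-\zeta k\ell/4}$, and the total over such $\mathcal G,J$ is at most $k4^ke^{-\zeta k\ell/4}\le e^{-2\ell}$. For $g\le\zeta k$, (5) is at most $e^{-g(1-3\theta)(1-6\zeta)\ell/(1+2\eta)}\le e^{-g(1-4\theta)\ell}$.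

The obvious union bound for $g\le\zeta k$ uses at most $k^{2g-1}$ choices of $(\mathcal G,J)$. In the small case it works: since $k^2\le e^{\ell/5}$,
$$\sum_{g\ge1}k^{2g-1}e^{-g(1-4\theta)\ell}\le2ke^{-(1-4\theta)\ell}.$$
It stops working when $k^2\ge e^{(1-4\theta)\ell}$, since then the terms of the sum no longer decrease. The remedy is that the vertices of $J$ have two neighbors in the small set $\mathcal G$, which is rare. In the large case $g=1$ (with $J=\emptyset$) contributes at most $ke^{-(1-4\theta)\ell}$. For $g\ge2$ we also use (iv) for the vertices of $J$, which are independent of those outside $J$. With $\binom qg\le(\frac{ek}g)^g$ and $\binom q{g-1}\le(\frac{ek}{g-1})^{g-1}\le(\frac{2ek}g)^{g-1}$, the total is at most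
$$\sum_{g\ge2}\Big(\frac{ek}g\Big)^g\Big(\frac{2ek}g\Big)^{g-1}\Big(\frac{2\ell g}k\Big)^{2(g-1)}e^{-g(1-4\theta)\ell}\le\sum_{g\ge2}ek\,(8e^2\ell^2)^{g-1}e^{-g(1-4\theta)\ell}\le ke^{-(1-4\theta)\ell}$$
for $\ell$ large: the factors $k/g$ cancel except for one, since $\frac{ek}g\cdot\frac{2ek}g\cdot\frac{4\ell^2g^2}{k^2}=8e^2\ell^2$.

**Step 5: adding up.** The failure probabilities of Steps 1–4 are: $2e^{-2\ell}$; then $ke^{-3\ell}$ and $ke^{-(1-3\theta)\ell}$; then $e^{-2\ell}$ in the large case; then $2ke^{-3\ell}$, $2e^{-2\ell}$ and $2ke^{-(1-4\theta)\ell}$. For $\ell$ large their sum is at most $ke^{-(1-5\theta)\ell}$. If nothing fails, every vertex $v$ gets a color of $L_v\cap T_v$. The color classes are the nonadjacent pairs with the colors $c_i\in C_0\setminus C_1$, singletons with colors outside $C_0$, and singletons with colors of $C_2\subseteq C_1$. So the coloring is proper. $\square$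

## 7. Away from clusters: a constant factor is missing, and repeated colors supply it

We turn to Proposition 7. The natural approach is to apply (T4) to the graph built from the lists. The part of $v$ has size $\ell$, and its average degree is $\frac1\ell\sum_{w\in N(v)}|L_v\cap L_w|$. Given $L_v$, this has mean $\sum_{c\in L_v}h_v(c)$, where $h_v(c)=\sum_{w\in N(v),\,c\in S_w}1/|S_w|$. The average of $h_v$ over $S_v$ is
$$\frac1{|S_v|}\sum_{w\in N(v)}\frac{|S_w\cap S_v|}{|S_w|}\le\frac{d_v}{d_v+1}.$$
If $G$ is $d$-regular with common palette $[d+1]$, then $h_v(c)=\frac d{d+1}$ for every $c$, and the expected average degree of every part is exactly $\frac d{d+1}\ell$. But (T4) needs $(1-\rho)\ell$ with a constant $\rho>0$. So this approach stops exactly at the lack of a constant-factor gap.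

There are two sources of a gap. If the palettes around $v$ overlap $S_v$ too little, the sum above is at most $(1-\xi)d_v$ and the gap is there from the start. Otherwise we color a small part of the graph first: whenever two neighbors of $v$ receive the same color, $v$ loses two uncolored neighbors but only one color. This needs nonadjacent pairs of neighbors with common colors. The key lemma says that if they are lacking at a vertex $v$ without initial gap, then some neighbor of $v$ is $\kappa$-good. Since $V^*$ has no good vertices, we are done in either case. A smaller difficulty is that $h_v$ may be large on a few colors (for instance if many neighbors have degree much smaller than $d_v$); such colors are dropped.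

**Constants.** Given $\kappa$ and $\beta$, define in this order
$$\tau=(\kappa/100)^4,\quad\xi=\tau^3,\quad\rho_0=\tau^6,\quad\delta=\min(\tfrac\xi{20},e^{-4-12\beta}),\quad B_0=\tfrac4\delta,$$
$$\delta_1=\min(\tfrac\delta8,\tfrac{\rho_0}{100B_0}),\quad\alpha=\tfrac{\delta_1}ee^{-8\beta/\delta_1},\quad\rho_*=\tfrac{\alpha^2\rho_0}{256},\quad B=\max(B_0,\tfrac4{\rho_*}),$$
$$\delta_0=\min(\tfrac{\rho_*}{16},\tfrac\delta{32}),\quad m=\lceil\delta_0\ell\rceil,\quad c_2=\min\big(\tfrac{\alpha^4\rho_0^2}{32},\tfrac{\alpha^2\rho_0}8\log\tfrac1{8\alpha}\big),\quad\Lambda=\max(1,\tfrac{4\beta}{c_2}).$$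
Note that $4B_0\alpha\le4B_0\delta_1\le\frac12$ and $\alpha<\frac1{100}$. The reading is: $\xi$ is the initial gap, $\rho_0$ the density of repeatable colors, $\alpha$ the fraction of vertices tried in the preliminary rounds, $\rho_*$ the gain obtained, and $\Lambda\ell$ the degree that separates two treatments.

Write $N^*(v)=N(v)\cap V^*$ and $x_w=1/|S_w|=1/(d_w+1)$. For $v\in V^*$ and $c\in S_v$ we now let
$$h_v(c)=\sum_{w\in N^*(v),\,c\in S_w}x_w,\qquad\text{so}\qquad\sum_{c\in S_v}h_v(c)=\sum_{w\in N^*(v)}\frac{|S_w\cap S_v|}{|S_w|}\le d_v .\qquad(6)$$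

**Definition 3 (slack and tight).** Let $Y_v=\{c\in S_v:h_v(c)\le B_0\}$. A vertex $v\in V^*$ is *slack* if $\sum_{c\in Y_v}h_v(c)\le(1-\xi)d_v$, and *tight* otherwise.

To illustrate with $V^*=V$: in a $d$-regular graph with common palette $[d+1]$ we have $h_v\equiv\frac d{d+1}$, $Y_v=S_v$ and $\sum h_v=d$, so every vertex is tight. In $K_{d+1}$ with disjoint palettes $h_v\equiv0$ and every vertex is slack.

**Definition 4 (repeatable pairs).** For $v\in V^*$, $c\in S_v$ let $W_c=\{w\in N^*(v):c\in S_w,\ d_w\le2d_v\}$, and let $\nu_v(c)=\sum x_wx_{w'}$ over unordered nonadjacent pairs $\{w,w'\}\subseteq W_c$.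

If every $u$ picks a uniform color of $S_u$, then $\nu_v(c)$ is the expected number of such pairs in which both vertices pick $c$. In $K_{d,d}$ with palette $[d+1]$ (and $V^*=V$), $\nu_v(c)=\binom d2/(d+1)^2$ for each of the $d+1$ colors, with sum $\frac{d(d-1)}{2(d+1)}$. In $K_{d+1}$ all $\nu_v(c)$ are $0$.

## 8. A tight vertex without repeatable colors has a good neighbor

**Lemma 8.** If $v\in V^*$ is tight and $\ell$ is large, then $\sum_{c\in Y_v}\nu_v(c)\ge\rho_0d_v$.

**Proof.** Suppose not, and write $d=d_v$, $\nu=\nu_v$. We find a $\kappa$-good vertex $w\in V^*$, a contradiction.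

**Step 1: neighbors of large degree hardly matter.** If $w\in N^*(v)$ has $d_w>2d$, then $|S_w\cap S_v|/|S_w|\le\frac{d+1}{2d+2}=\frac12$. Let there be $M$ such $w$. By tightness $(1-\xi)d<\sum_{w\in N^*(v)}|S_w\cap S_v|/|S_w|\le d-M/2$, so $M<2\xi d$, and they contribute at most $M/2\le\xi d$ to $\sum_{Y_v}h_v$. With $h'(c)=\sum_{w\in W_c}x_w$ we get $\sum_{c\in Y_v}h'(c)\ge(1-2\xi)d$.

**Step 2: few nonadjacent pairs force $h'(c)\lesssim1$.** Fix $c\in Y_v$. For $w\in W_c$ let $n_w$ be the sum of $x_{w'}$ over $w'\in W_c\setminus N[w]$; then $\sum_{w\in W_c}x_wn_w=2\nu(c)$. Let $s_c=\sqrt{2\nu(c)}$ and $\mathrm{Bad}=\{w\in W_c:n_w>s_c\}$. Calling $\sum x_w$ the weight of a set, the weight of $\mathrm{Bad}$ is at most $s_c$ (and $\mathrm{Bad}=\emptyset$ if $s_c=0$). If $W_c\setminus\mathrm{Bad}\ne\emptyset$, let $w_0$ be an element of it of smallest degree. Every $w\in(N[w_0]\cap W_c)\setminus\mathrm{Bad}$ has $d_w\ge d_{w_0}$, hence $x_w\le x_{w_0}=1/|N[w_0]|$; so these vertices have total weight at most $1$. The rest of $W_c$ lies outside $N[w_0]$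 or in $\mathrm{Bad}$ and has weight at most $n_{w_0}+s_c\le2s_c$. If $W_c=\mathrm{Bad}$, then $h'(c)\le s_c$. In all cases
$$h'(c)\le1+2s_c\le1+3\sqrt{\nu(c)} .\qquad(7)$$

**Step 3: for most colors, $h'(c)$ is close to $1$.** By (7) and Cauchy–Schwarz, $\sum_{Y_v}(h'-1)^+\le3\sqrt{(d+1)\rho_0d}\le5\tau^3d$. Since $|Y_v|\le d+1$,
$$\sum_{Y_v}(1-h')^+=|Y_v|-\sum_{Y_v}h'+\sum_{Y_v}(h'-1)^+\le(d+1)-(1-2\xi)d+5\tau^3d\le8\tau^3d .$$
Call $c\in Y_v$ *nice* if $\nu(c)\le\tau^2$ and $h'(c)\ge1-\tau$. At most $8\tau^2d$ colors have $h'<1-\tau$ and at most $\rho_0d/\tau^2=\tau^4d$ have $\nu>\tau^2$. So there are at most $9\tau^2d$ non-nice colors in $Y_v$, with total $h'$ at most $9\tau^2d+5\tau^3d\le14\tau^2d$. Hence $\sum_{c\text{ nice}}h'(c)\ge(1-16\tau^2)d$.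

**Step 4: for a nice color, $W_c$ is essentially one near-clique.** Let $c$ be nice. Then $s_c\le1.5\tau$, and $W_c\setminus\mathrm{Bad}\ne\emptyset$, as otherwise $h'(c)\le s_c<1-\tau$. With $w_0$ as in Step 2, let $r=r_c=|S_{w_0}|=|N[w_0]|$ and $Q=(N[w_0]\cap W_c)\setminus\mathrm{Bad}$. Then $|Q|\le r$, $x_w\le1/r$ on $Q$, and $\sum_Qx_w\ge h'(c)-n_{w_0}-s_c\ge1-4\tau$. So $|Q|\ge(1-4\tau)r$ and $\sum_Q(\frac1r-x_w)\le4\tau$. Therefore all but at most $2\sqrt\tau r$ elements of $Q$ satisfy $x_w\ge(1-2\sqrt\tau)/r$; let $Q_c$ be the set of these. For $w\in Q_c$ we have $r\le|S_w|\le r/(1-2\sqrt\tau)$. The weight of $Q_c$ is at least $1-4\tau-2\sqrt\tau$, so by (7) the weight of $W_c\setminus Q_c$ is at most $1+3\tau-(1-4\tau-2\sqrt\tau)\le4\sqrt\tau$. Also $r\ge|Q_c|\ge(1-4\tau-2\sqrt\tau)r\ge(1-3\sqrt\tau)r$. Finally, for $w\in Q_c$ we have $n_w\le1.5\tau$, while $x_{w'}\ge\frac1{2r}$ for $w'\in Q_c$. So at most $3\tau r$ elements of $Q_c$ lie outside $N[w]$, and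
$$|N[w]\cap Q_c|\ge(1-4\sqrt\tau)r_c\ge(1-6\sqrt\tau)|S_w|\qquad(w\in Q_c).\qquad(8)$$

**Step 5: one vertex $w$ lies in $Q_c$ for almost all its colors.** By Steps 3 and 4,
$$\sum_{w\in N^*(v)}\frac{|\{c\text{ nice}:w\in Q_c\}|}{|S_w|}=\sum_{c\text{ nice}}\sum_{w\in Q_c}x_w\ge(1-16\tau^2)d-4\sqrt\tau(d+1)\ge(1-5\sqrt\tau)d .$$
There are at most $d$ summands on the left, so some $w\in N^*(v)$ satisfies $w\in Q_c$ for at least $(1-5\sqrt\tau)D$ nice colors $c$, where $D:=|S_w|=d_w+1$; all these colors are in $S_w$. Fix $w$ and one such color $c_0$, and let $r_0=r_{c_0}\in[(1-2\sqrt\tau)D,D]$.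

**Step 6: $w$ is $\kappa$-good.** If $w\in Q_c$, then by (8) at least $(1-6\sqrt\tau)D$ vertices $w'\in N[w]$ are in $Q_c$, hence have $c\in S_{w'}$. Summing over $c$,
$$\sum_{w'\in N[w]}|S_w\cap S_{w'}|\ge(1-5\sqrt\tau)(1-6\sqrt\tau)D^2\ge(1-11\sqrt\tau)D^2 .$$
The sum has $D$ terms, each at most $D$, so all but at most $\frac{11}4\tau^{1/4}D\le3\tau^{1/4}D$ of the $w'\in N[w]$ satisfy $|S_w\cap S_{w'}|\ge(1-4\tau^{1/4})D$. By (8) all but at most $6\sqrt\tau D$ of the $w'\in N[w]$ are in $Q_{c_0}$. For these, $d_{w'}+1\le r_0/(1-2\sqrt\tau)\le D/(1-2\sqrt\tau)$. Moreover $N[w]$ and $N[w']$ both contain at least $(1-4\sqrt\tau)r_0$ elements of $Q_{c_0}$, a set of size at most $r_0$, so $|N[w]\cap N[w']|\ge(1-8\sqrt\tau)r_0\ge(1-10\sqrt\tau)D$ and $|N(w)\cap N(w')|\ge(1-10\sqrt\tau)D-2$. Now $\tau^{1/4}=\kappa/100$ and $d_w\ge\ell-1$ is large. So all but at most $5\tau^{1/4}d_w\le\kappa d_w$ neighbors $w'$ of $w$ satisfy the three conditions for a $\kappa$-friend of $w$. Thus $w\in V^*$ is $\kappa$-good, the desired contradiction. $\square$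

## 9. Splitting the lists, and a random partial coloring

**Splitting.** Order each $L_v$ ($v\in V^*$) uniformly at random. Let $\varphi_v$ be the first element, $L_v^0$ the set of the next $m$, and $L_v^1$ the set of the other $\ell-1-m$. Thus $\varphi_v$ is uniform in $S_v$; given it, $L_v^0$ is a uniform $m$-subset of $S_v\setminus\{\varphi_v\}$; given both, $L_v^1$ is uniform in the rest of $S_v$; all this independently over $v$.

**Round 1.** Let each $u\in V^*$ be *active* independently with probability $\alpha$. Let $A_1$ be the set of active $u$ with no active neighbor $u'\in V^*$ such that $d_{u'}\ge d_u$ and $\varphi_{u'}=\varphi_u$. Color $A_1$ by $\varphi$. This is proper: of two adjacent active vertices with the same $\varphi$, one whose degree is not larger is not in $A_1$. Only neighbors of at least the same degree can eject $u$, and this keeps the ejection probability small: the expected number of active neighbors of $u$ that pick a given color and have degree at least $d_u$ is at most $\alpha d_u/(d_u+1)$.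

We claim the following two properties, and bound their failure.

(R1a) *Each $v\in V^*$ has at most $\delta_1d_v$ active neighbors.* The failure probability for $v$ is at most $(e\alpha/\delta_1)^{\delta_1d_v}=e^{-8\beta d_v}\le e^{-4\beta\ell}$, by the choice of $\alpha$ and $d_v\ge\ell/2$.

(R1b) *Each tight $v$ with $d_v>\Lambda\ell$ has at least $\frac{\alpha^2\rho_0}8d_v$ colors $c\in S_v$ appearing on at least two vertices of $N(v)\cap A_1$.*

**Step 1 for (R1b): candidates.** Let $d=d_v$ and reveal activity and $\varphi$ on $N^*(v)$. Let $M_v$ be the set of $c\in Y_v$ such that exactly two active $u\in N^*(v)$ have $\varphi_u=c$, and these two are nonadjacent with degrees at most $2d$. For a pair $\{w,w'\}$ counted in $\nu_v(c)$, the probability that it is this pair is at least $\alpha^2x_wx_{w'}(1-\alpha h_v(c))\ge\frac{\alpha^2}2x_wx_{w'}$, as $\alpha B_0\le\frac12$. By Lemma 8, $\mathbb E|M_v|\ge\frac{\alpha^2\rho_0}2d$. Changing one of the at most $d$ independent variables (activity, $\varphi_u$) affects only the old and the new color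 of $u$, so $|M_v|$ changes by at most $2$. By (T2), $\Pr(|M_v|<\frac{\alpha^2\rho_0}4d)\le e^{-\alpha^4\rho_0^2d/32}$.

**Step 2 for (R1b): survival.** Condition on what was revealed. Say that $c\in M_v$ with pair $\{w,w'\}$ *fails* if some active $u\in V^*\setminus N^*(v)$ has $\varphi_u=c$ and ($u\sim w$, $d_u\ge d_w$) or ($u\sim w'$, $d_u\ge d_{w'}$). If $c$ does not fail then $w,w'\in A_1$, because inside $N^*(v)$ only the nonadjacent $w,w'$ are active with color $c$. The sum over such $u$ of $\Pr(u\text{ active},\varphi_u=c)$ is at most $\alpha\frac{d_w}{d_w+1}+\alpha\frac{d_{w'}}{d_{w'}+1}\le2\alpha$. Failures of distinct colors need distinct $u$, and the variables of distinct $u$ are independent. So, summing over $i$-tuples of distinct $u$, a given set of $i$ colors all fail with probability at most $(2\alpha)^i$. Hence at least $|M_v|/2$ colors fail with probability at most $2^{|M_v|}(2\alpha)^{|M_v|/2}=(8\alpha)^{|M_v|/2}$. Otherwise at least $|M_v|/2\ge\frac{\alpha^2\rho_0}8d$ colors survive. Altogether, failure for $v$ has probability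 at most $2e^{-c_2d}\le2e^{-4\beta\ell}$, since $d>\Lambda\ell\ge4\beta\ell/c_2$.

This is also the point where the simple random round stops. For $d_v$ of order $\ell$ the bound is of order $e^{-c_2d_v}$ with a very small $c_2$, and a union bound over up to $e^{\beta\ell}$ vertices is not available. For these vertices we use the Local Lemma, which needs only that bad events have few neighbors. However, the Local Lemma gives positive probability only, so it cannot be applied to the random lists. It is applied to choices *within* a revealed piece $L^0$ of the lists, once $L^0$ has been shown to be typical with probability $1-e^{-3\beta\ell}$ per vertex.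

## 10. Tight vertices of degree at most $\Lambda\ell$

Condition on round 1 (activity and $\varphi$) satisfying (R1a) and (R1b). Let
$$U=\{u\in V^*\setminus A_1:d_u\le2\Lambda\ell\},\qquad S_w^*=S_w\setminus\big(\{\varphi_w\}\cup\varphi(N(w)\cap A_1)\big).$$
By (R1a), $|S_w\setminus S_w^*|\le1+\delta_1d_w\le2\delta_1|S_w|$ for $w\in V^*$. Call $v$ *low* if $v\in V^*$ is tight with $d_v\le\Lambda\ell$. For low $v$, with $d=d_v$, let $\mathcal P_v$ be the set of nonadjacent pairs in $N(v)\cap U$ with both degrees at most $2d$; let $Y_{ww'}=Y_v\cap S_w^*\cap S_{w'}^*$ and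
$$p_v=m^{-2}\sum_{\{w,w'\}\in\mathcal P_v}|L_w^0\cap L_{w'}^0\cap Y_{ww'}| .$$
If each $u$ picks a uniform color of $L_u^0$, then $p_v$ is the expected number of pairs picking a common usable color.

**Step 1: $p_v\ge\rho_0d/16$ with probability at least $1-e^{-3\beta\ell}$.** First we transfer Lemma 8:
$$\sum_{\{w,w'\}\in\mathcal P_v}|Y_{ww'}|x_wx_{w'}\ge\rho_0d/2 .\qquad(9)$$
A pair in some $W_c$ has degrees at most $2d\le2\Lambda\ell$, so it lies in $U$ unless it meets $A_1$. Compared with $\sum_{Y_v}\nu_v\ge\rho_0d$ we lose from pairs meeting $A_1$ at most $\sum_{w\in N^*(v)\cap A_1}x_w\sum_{c\in S_w\cap Y_v}h_v(c)\le B_0|N(v)\cap A_1|\le B_0\delta_1d$. From colors outside $S_w^*$ or $S_{w'}^*$ we lose at most $B_0\sum_{w\in N^*(v)}x_w|S_w\setminus S_w^*|\le2B_0\delta_1d$. The total loss is at most $3B_0\delta_1d\le\rho_0d/2$.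

Since $Y_{ww'}$ avoids $\varphi_w$ and $\varphi_{w'}$, and $|S_w\setminus\{\varphi_w\}|=d_w$, the pair's term in $p_v$ has expectation $q_{ww'}:=|Y_{ww'}|/(d_wd_{w'})\ge|Y_{ww'}|x_wx_{w'}$. As $d_w,d_{w'}\ge\ell-1\ge d/(2\Lambda)$, we have $q_{ww'}\le4\Lambda^2|Y_{ww'}|/d^2\le5\Lambda^2/d$. Let $\theta_1=\rho_0/(16\Lambda^2)$. Pairs with $|Y_{ww'}|<\theta_1d$ contribute at most $\frac{d^2}2\cdot\frac{4\Lambda^2\theta_1}d=\rho_0d/8$ to $\sum q$. So by (9) the other pairs, called *useful*, contribute at least $\frac38\rho_0d$.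

For a useful pair put $\mu=m^2q_{ww'}\ge\frac{m^2\theta_1d}{4d^2}\ge\frac{\delta_0^2\theta_1}{4\Lambda}\ell$. By (T1c), $|L_w^0\cap Y_{ww'}|$ is at least half its mean $m|Y_{ww'}|/d_w\ge\delta_0\theta_1\ell/2$ except with probability $e^{-\delta_0\theta_1\ell/16}$. Then $|L_{w'}^0\cap(L_w^0\cap Y_{ww'})|$ is at least half its conditional mean, which is at least $\mu/2$, except with probability $e^{-\mu/16}$. So with $c_3=\delta_0^2\theta_1/(100\Lambda)$ and $\ell$ large, the pair has $|L_w^0\cap L_{w'}^0\cap Y_{ww'}|\ge\mu/4$ except with probability at most $e^{-c_3\ell}$. Call it *failing* otherwise.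

Let $\theta_2=\rho_0/(40\Lambda^2)$. If more than $\theta_2d^2$ useful pairs fail, then some matching of $\lceil\theta_2d/2\rceil$ useful pairs consists of failing pairs, since a graph with $e$ edges and maximum degree at most $d$ has a matching of size at least $e/(2d)$. Disjoint pairs are independent, so this has probability at most $(d^2e^{-c_3\ell})^{\theta_2d/2}\le e^{-3\beta\ell}$ for $\ell$ large, because $\ell/2\le d\le\Lambda\ell$ makes the exponent quadratic in $\ell$. Otherwise
$$p_v\ge\tfrac14\Big(\tfrac38\rho_0d-\theta_2d^2\cdot\frac{5\Lambda^2}d\Big)=\tfrac14\Big(\tfrac38\rho_0d-\tfrac18\rho_0d\Big)=\rho_0d/16 .$$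

**Step 2: few crowded colors.** We need that a color of $L_w^0$ is not in too many lists $L_u^0$ around $w$. For $w\in U$ and $c\in L_w^0$ call $(w,c)$ *crowded* if more than $2m$ vertices $u\in N(w)\cap U$ with $d_u\ge d_w$ have $c\in L_u^0$. Let $j=\lceil12\beta/\delta_0\rceil$. If $c_1,\dots,c_j\in L_w^0$ are all crowded with $w$, then $\sum_u|L_u^0\cap\{c_1,\dots,c_j\}|>2mj$, the sum over these $u$, while given $L_w^0$ its mean is at most $\sum_umj/d_u\le mj$. By (T1c) some such $j$ colors exist with probability at most $\ell^j(e/4)^{mj}\le e^{-3\beta\ell}$, because $mj\ge12\beta\ell$ and $12\log(4/e)>4$.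

For low $v$ call $c\in Y_v$ *$v$-crowded* if more than $4B_0m$ vertices $u\in N(v)\cap U$ have $c\in L_u^0$. For one $c$ the mean number is at most $\sum m/d_u\le2m\sum x_u$ over $u\in N^*(v)$ with $c\in S_u$, hence at most $2B_0m$. In the same way, at least $j$ such colors exist with probability at most $(2\Lambda\ell)^j(e/4)^{2B_0mj}\le e^{-3\beta\ell}$.

So, except with probability at most $4ne^{-3\beta\ell}$: for all low $v$ we have $p_v\ge\rho_0d_v/16$ and fewer than $j$ colors are $v$-crowded, and each $w\in U$ is in fewer than $j$ crowded pairs. Call a triple $(\{w,w'\},c)$ *qualified* for $v$ if $\{w,w'\}\in\mathcal P_v$, $c\in L_w^0\cap L_{w'}^0\cap Y_{ww'}$, $c$ is not $v$-crowded, and $(w,c),(w',c)$ are not crowded. Without the crowding conditions there are $m^2p_v\ge m^2\rho_0d/16$ triples. The $v$-crowded colors remove at most $jd^2/2$, and the crowded pairs $(w,c)$ at most $jd^2$ (at most $d$ choices of $w$, fewer than $j$ of $c$, at most $d$ of $w'$). Together this is at most $2jd^2\le m^2\rho_0d/32$ for $\ell$ large, since $d\le\Lambda\ell$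 and $m\ge\delta_0\ell$. So there are at least $m^2\rho_0d/32$ qualified triples. Fix $L^0$ with these properties.

**Step 3: the second partial coloring and its bad events.** Let each $u\in U$ independently be active (anew) with probability $\alpha$ and choose $\psi_u$ uniform in $L_u^0$. Let $A_2$ be the set of active $u\in U$ with $\psi_u\in S_u^*$ and no active neighbor $u'\in U$ with $d_{u'}\ge d_u$, $\psi_{u'}=\psi_u$. Coloring $A_2$ by $\psi$, together with $\varphi$ on $A_1$, is proper: inside $A_2$ as before, and between $A_1$ and $A_2$ because $S_u^*$ avoids $\varphi(N(u)\cap A_1)$. The bad events are: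

- $F_v$ ($v\in V^*$): more than $\delta_1d_v$ neighbors of $v$ in $U$ are active. As in (R1a), $\Pr(F_v)\le(e\alpha/\delta_1)^{\delta_1d_v}\le e^{-8d_v}$.
- $E_v$ ($v$ low): fewer than $\frac{\alpha^2\rho_0}{256}d_v$ colors of $S_v$ appear on at least two vertices of $N(v)\cap A_2$.

**Step 4: $\Pr(E_v)\le e^{-c_7\ell}$, where $c_7=\min\big(1,\frac{\alpha^4\rho_0^2}{2^{17}},\frac{\alpha^2\rho_0}{2^{10}}\log\frac1{16\alpha}\big)$.** The argument follows (R1b), with qualified triples in place of $\nu_v$. Reveal the variables of $N(v)\cap U$. Let $M_v'$ be the set of $c\in Y_v$ such that exactly two active $u\in N(v)\cap U$ have $\psi_u=c$, and these two with $c$ form a qualified triple. Since $c$ is not $v$-crowded, a given qualified triple occurs in this way with probability at least $(\alpha/m)^2(1-4B_0m\cdot\alpha/m)\ge\frac12(\alpha/m)^2$. For one $c$ the events for different pairs exclude each other, so $\mathbb E|M_v'|\ge\frac{\alpha^2\rho_0}{64}d$. There are at most $d$ variables, each changing $|M'_v|$ by at most $2$; by (T2), $|M_v'|\ge\frac{\alpha^2\rho_0}{128}d$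 except with probability $e^{-\alpha^4\rho_0^2d/2^{15}}$.

Given this, say that $c\in M_v'$ with pair $\{w,w'\}$ fails if some active $u\in U\setminus N(v)$ has $\psi_u=c$ and ($u\sim w$, $d_u\ge d_w$) or ($u\sim w'$, $d_u\ge d_{w'}$). If $c$ does not fail then $w,w'\in A_2$, as $c\in S_w^*\cap S_{w'}^*$ and inside $N(v)\cap U$ only the nonadjacent $w,w'$ are active with color $c$. For fixed $c$ the probabilities of "$u$ active, $\psi_u=c$" sum over such $u$ to at most $2\cdot2m\cdot\frac\alpha m=4\alpha$, because $(w,c)$ and $(w',c)$ are not crowded. Failures of distinct colors need distinct $u$, so a given set of $i$ colors all fail with probability at most $(4\alpha)^i$, and at least $|M_v'|/2$ colors fail with probability at most $2^{|M_v'|}(4\alpha)^{|M_v'|/2}=(16\alpha)^{|M_v'|/2}$. Otherwise at least $|M_v'|/2\ge\frac{\alpha^2\rho_0}{256}d$ colors survive, and $E_v$ does not occur. So, since $d\ge\ell/2$,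
$$\Pr(E_v)\le e^{-\alpha^4\rho_0^2d/2^{15}}+(16\alpha)^{\alpha^2\rho_0d/256}\le2e^{-2c_7\ell}\le e^{-c_7\ell}.$$

**Step 5: the Local Lemma.** $E_v$ is determined by the variables (activity of $u$, $\psi_u$) with $u\in N(v)\cap U$ or $u\in U\cap N(w)$ for some $w\in N(v)\cap U$; $F_v$ by those with $u\in N(v)\cap U$. Since vertices of $U$ have degree at most $2\Lambda\ell$, each variable affects at most $4\Lambda\ell+4\Lambda^2\ell^2\le8\Lambda^2\ell^2$ events. $E_v$ depends on at most $\Lambda\ell+2\Lambda^2\ell^2\le3\Lambda^2\ell^2$ variables, and $F_v$ on at most $d_v$. Give all events the weight $x=e^{-c_7\ell/2}$. For $\ell$ large,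
$$x(1-x)^{24\Lambda^4\ell^4}\ge x/2\ge e^{-c_7\ell}\ge\Pr(E_v),\qquad x(1-x)^{8\Lambda^2\ell^2d_v}\ge e^{-\ell/2-d_v}\ge e^{-8d_v}\ge\Pr(F_v),$$
where we used $c_7\le1$ and $d_v\ge\ell/2$. By (T3) we can fix $(A_2,\psi)$ with no bad event, as a function of round 1 and $L^0$ only.

## 11. The residual palettes have a gap

Let $A=A_1\cup A_2$ with its coloring $\sigma$, and $V'=V^*\setminus A$. By (R1a) and the absence of $F_v$, every $v\in V^*$ has at most $2\delta_1d_v$ neighbors in $A$.

**The gain at tight vertices.** For tight $v\in V'$ let $g_v=|N(v)\cap A|-|\sigma(N(v)\cap A)\cap S_v|$. Then $g_v\ge\rho_*d_v$. Indeed, $A_1$ and $A_2$ are disjoint, so $g_v$ is at least the sum of the corresponding quantities for $A_1$ and for $A_2$. Both are nonnegative, and each is at least the number of colors of $S_v$ appearing at least twice on $N(v)\cap A_1$, respectively $N(v)\cap A_2$. Use (R1b) if $d_v>\Lambda\ell$, and the absence of $E_v$ otherwise; recall $\rho_*=\alpha^2\rho_0/256$.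

Drop heavy and used colors. Let $X_v=Y_v$ for slack $v$ and $X_v=\{c\in S_v:h_v(c)\le B\}$ for tight $v$. For $v\in V'$ let
$$X_v'=X_v\setminus\big(\sigma(N(v)\cap A)\cup\{\varphi_v\}\cup L_v^0\big),\qquad h_v'(c)=\sum_{w\in N(v)\cap V',\,c\in X_w'}\frac1{|X_w'|}\quad(c\in X_v').$$

**Lemma 9.** For $v\in V'$ we have $|X_v'|\ge(1-\delta)|S_v|$, $h_v'\le2B$ on $X_v'$, and
$$\sum_{c\in X_v'}h_v'(c)\le(1-\rho_3)|X_v'|,\qquad\rho_3=\min(\xi/2,\rho_*/4).$$

**Proof.** By (6), $|S_v\setminus X_v|\le d_v/B_0=\delta d_v/4$ for slack $v$, and $|S_v\setminus X_v|\le d_v/B\le d_v/B_0$ for tight $v$. The colors of $N(v)\cap A$ number at most $2\delta_1d_v\le\delta d_v/4$, and $1+m\le2+\frac\delta{32}\ell\le\frac\delta4|S_v|$. Adding these gives the first part. It implies $h_v'\le h_v/(1-\delta)\le2B$ on $X_v'$.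

If $v$ is slack, then $\sum_{X_v'}h_v'\le(1-\delta)^{-1}\sum_{Y_v}h_v\le(1-\delta)^{-1}(1-\xi)d_v$ and $|X_v'|\ge(1-\delta)d_v$. The ratio is at most $(1-\xi)(1-\delta)^{-2}\le1-\xi/2$, as $\delta\le\xi/20$.

If $v$ is tight, then $\sum_{X_v'}h_v'=\sum_{w\in N(v)\cap V'}\frac{|X_w'\cap X_v'|}{|X_w'|}\le|N(v)\cap V'|\le d_v-|N(v)\cap A|$. Exactly $|N(v)\cap A|-g_v$ colors of $S_v$ are used on $N(v)\cap A$, and $m\le2\delta_0\ell\le4\delta_0d_v\le\frac{\rho_*}4d_v$, $d_v/B\le\frac{\rho_*}4d_v$. So
$$|X_v'|\ge(d_v+1)-\tfrac{d_v}B-\big(|N(v)\cap A|-g_v\big)-1-m\ge\big(d_v-|N(v)\cap A|\big)+\rho_*d_v-\tfrac{\rho_*}4d_v-\tfrac{\rho_*}4d_v .$$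
Hence $|X_v'|-\sum_{X_v'}h_v'\ge\frac{\rho_*}2d_v\ge\frac{\rho_*}4|X_v'|$, as $|X_v'|\le d_v+1\le2d_v$. $\square$

So the constant factor missing in Section 7 is now there, on average over $X_v'$. What remains is to pass from averages over $X_v'$ to the random list.

## 12. Finishing Proposition 7 with an independent transversal

**Step 1: uniform sublists.** Given everything so far, the $L_v^1$ ($v\in V'$) are independent uniform $(\ell-1-m)$-subsets of $S_v\setminus(\{\varphi_v\}\cup L_v^0)$, a set that contains $X_v'$ and has size at least $|S_v|/2$. Let $y=\lceil\ell/2\rceil$. By (T1b) and Lemma 9, $\Pr(|L_v^1\setminus X_v'|\ge\ell/4)\le(8e\delta)^{\ell/4}\le e^{-3\beta\ell}$, since $8e\,e^{-4-12\beta}\le e^{-12\beta}$. Otherwise $|L_v^1\cap X_v'|\ge\ell-1-m-\ell/4\ge y$. Let $\hat L_v$ be a uniform $y$-subset of $L_v^1\cap X_v'$ if $|L_v^1\cap X_v'|\ge y$, and an independent uniform $y$-subset of $X_v'$ otherwise. Conditioning on $|L_v^1\cap X_v'|$, one sees by symmetry that the $\hat L_v$ are independent uniform $y$-subsets of $X_v'$. With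 probability at least $1-ne^{-3\beta\ell}$ all $\hat L_v\subseteq L_v^1$.

**Step 2: weird vertices are rare.** Let $H_v=\sum_{c\in\hat L_v}h_v'(c)$, and call $v$ *weird* if $H_v>(1-\rho_3/2)y$. This depends only on $\hat L_v$. With $c_1=\rho_3^2/(64B^2)$ and $\ell$ large,
$$\Pr(v\text{ weird}\mid c\in\hat L_v)\le e^{-c_1\ell}\qquad\text{for every }c\in X_v'.\qquad(10)$$
Indeed, given $c\in\hat L_v$ the other $y-1$ elements are uniform in $X_v'\setminus\{c\}$, and the mean of their sum of $h_v'$ is at most $(y-1)\frac{(1-\rho_3)|X_v'|}{|X_v'|-1}\le(1-\rho_3)y$, as $|X_v'|\ge y$. If $v$ is weird they sum to more than $(1-\rho_3/2)y-2B\ge(1-\frac34\rho_3)y$. Now (T1d) with $u=\rho_3y/4$ and $b=2B$ bounds the probability by $e^{-2\rho_3^2y^2/(16\cdot4B^2y)}=e^{-\rho_3^2y/(32B^2)}\le e^{-c_1\ell}$.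

Note that weirdness has probability about $e^{-c_1\ell}$ only, too large for excluding it at all vertices. So weird vertices are colored separately.

**Step 3: degrees of non-weird vertices.** Let $\hat D_v=\sum_{w\in N(v)\cap V'}|\hat L_v\cap\hat L_w|$. Given $\hat L_v$ its mean is $\sum_wy\frac{|\hat L_v\cap X_w'|}{|X_w'|}=yH_v$. By (T1c) with $\mu^+=(1-\rho_3/2)y^2\ge y^2/2$ and $\zeta=\rho_3/4$, noting $(1+\rho_3/4)(1-\rho_3/2)\le1-\rho_3/4$,
$$\Pr\big(v\text{ not weird},\ \hat D_v>(1-\rho_3/4)y^2\big)\le e^{-\rho_3^2y^2/96}\le e^{-3\beta\ell}.$$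

**Step 4: few conflicts with weird vertices.** Let $R_v$ be the number of weird $w\in N(v)\cap V'$ with $\hat L_w\cap\hat L_v\ne\emptyset$. Given $\hat L_v$, these events are independent over $w$. By (10) their probabilities are at most $\sum_{c\in\hat L_v\cap X_w'}\frac y{|X_w'|}e^{-c_1\ell}$, with total at most $yH_ve^{-c_1\ell}\le2By^2e^{-c_1\ell}\le e^{-c_1\ell/2}$ for $\ell$ large. So with $r=\lceil6\beta/c_1\rceil$, $\Pr(R_v\ge r)\le e^{-c_1\ell r/2}\le e^{-3\beta\ell}$.

**Step 5: the coloring.** Assume that none of the exceptional events occurs for any $v\in V'$. Color the weird vertices greedily from the lists $\hat L$: each has fewer than $r<y$ weird neighbors sharing a color with its list. Each non-weird $v$ loses fewer than $r$ colors of $\hat L_v$ to weird neighbors; let $\tilde L_v$ consist of exactly $y-r$ of the remaining colors. Let $H$ be the graph on $\{(v,c):v\in V'\text{ non-weird},\ c\in\tilde L_v\}$ with $(v,c)\sim(w,c)$ for $vw\in E(G)$, and with the parts $\{v\}\times\tilde L_v$. Local degrees are at most $1$, and part-averages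 are at most
$$\frac{\hat D_v}{y-r}\le\frac{(1-\rho_3/4)y^2}{y-r}\le(1-\rho_3/8)(y-r)$$
for $\ell$ large. By (T4) there is an independent transversal, that is, a proper coloring of the non-weird vertices of $V'$ from the lists $\tilde L_v$, which avoid the colors of weird neighbors. Since $\hat L_v\subseteq X_v'$ avoids $\sigma(N(v)\cap A)$, all the colorings fit together. They use $\varphi_v\in L_v$ on $A_1$, $\psi_v\in L_v^0$ on $A_2$ and colors of $L_v^1$ on $V'$. So we have an $L$-coloring of $G[V^*]$.

The exceptional probabilities come from (R1a), (R1b), Section 10 and the present section. They sum to at most $20ne^{-3\beta\ell}\le20e^{-2\beta\ell}\le e^{-\beta\ell/2}$. This proves Proposition 7. $\square$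

With Section 3, Theorem 1 is proved, and the conjecture holds.

## 13. Arbitrary palette sizes, and graphs without good vertices

**Proof of Theorem 2.** The purpose is to reduce to palettes of size exactly degree plus one and at least $\ell$. Let $\ell_v=\min(\ell,|S_v|)$. Repeatedly delete a vertex whose current degree is less than its $\ell_v$. In any coloring of the rest, the deleted vertices can be colored greedily in reverse order: when $v$ is put back, it has fewer than $\ell_v=|L_v|$ colored neighbors.

Let $H$ be the remaining graph, if nonempty; it depends on $G$ and the sizes $|S_v|$ only. Then $d_H(v)\ge\ell_v$, and $|S_v|\ge d_v+1\ge d_H(v)+1>\ell_v$ forces $\ell_v=\ell$ and $d_H(v)\ge\ell$. Choose independent uniform $(d_H(v)+1)$-subsets $S_v^\circ\subseteq S_v$ and then uniform $\ell$-subsets $L_v$ of $S_v^\circ$. By symmetry these $L_v$ are independent uniform $\ell$-subsets of $S_v$. Conditionally on the sets $S_v^\circ$, apply Theorem 1 to $H$, which has at most $n\le e^{\ell/(1+\varepsilon)}$ vertices. $\square$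

**Proof of Theorem 3.** Apply Proposition 7 with $V^*=V$ and $\beta=\max(1,1/\gamma)$. Since $\ell\ge\gamma\log n$, we have $n\le e^{\ell/\gamma}\le e^{\beta\ell}$ and $\ell\to\infty$, so the failure probability $e^{-\beta\ell/2}$ tends to $0$. $\square$
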